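# Hook products over partitions with a fixed $r$-core

## 1. Adding one ribbon to a core

Take a partition, identify it with its Young diagram, and glue a ribbon of length $r$ onto it in all possible ways. If the partition was an $r$-core, each resulting diagram has exactly one cell whose hook-length is divisible by $r$. How do the arm and the leg of that cell depend on the core we started from? They do not depend on it at all. We prove this first, because the proof is short and introduces the language for everything later.

**Definition (diagrams and hooks).** A partition $\lambda=(\lambda_1,\lambda_2,\dots)$ has as its diagram the set of cells $s=(i,j)$ with $1\le j\le\lambda_i$. Its size is $|\lambda|$, its conjugate is $\lambda'$, and $\mathscr P$ is the set of all partitions. For $s=(i,j)\in\lambda$ put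
$$a(s)=\lambda_i-j,\qquad l(s)=\lambda'_j-i,\qquad h(s)=a(s)+l(s)+1,$$
the arm-length, leg-length and hook-length.

**Definition (border strips and cores).** A border strip (rim hook, ribbon) of length $d$ is a connected skew diagram $\lambda/\nu$ with $d$ cells that contains no $2\times2$ square. Fix $r\ge1$. A partition is an $r$-core if none of its hook-lengths is divisible by $r$. The $r$-core $\mathrm{core}_r(\lambda)$ is what remains after removing border strips of length $r$ until none can be removed. (That the order of removal is irrelevant will follow below.)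

*Example.* Let $r=3$. The hook-lengths of $(3,1,1)$, row by row, are $5\,2\,1\,/\,2\,/\,1$, so it is a $3$-core. Those of $(3,2,1)$ are $5\,3\,1\,/\,3\,1\,/\,1$, so it is not. Removing ribbons of length $3$ gives $(3,2,1)\to(1,1,1)\to\varnothing$, so its $3$-core is $\varnothing$.

**Proposition 1.** Let $\omega$ be an $r$-core. There are exactly $r$ partitions $\lambda$ with $\mathrm{core}_r(\lambda)=\omega$ and $|\lambda|=|\omega|+r$. Each has exactly one cell $s$ with $r\mid h(s)$. For this cell $h(s)=r$, and as $\lambda$ runs over the $r$ partitions, $l(s)$ takes each value $0,1,\dots,r-1$ exactly once.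

*Example.* Let $r=3$. For $\omega=\varnothing$ the partitions are $(3),(2,1),(1,1,1)$, with $(a,l)=(2,0),(1,1),(0,2)$ at the corner cell. For $\omega=(1)$ they are $(4),(2,2),(1,1,1,1)$. The cells of hook-length $3$ are $(1,2)$, $(1,1)$, $(2,1)$, again with $(a,l)=(2,0),(1,1),(0,2)$.

### Beta-sets

The proof needs a dictionary between diagrams and sets of integers. For $\lambda\in\mathscr P$ let
$$B=B(\lambda)=\{\lambda_i-i:\ i\ge1\}\subset\mathbb Z .$$
Think of elements of $B$ as beads on the integer line. For $X\subset\mathbb Z$ with $X\cap\mathbb Z_{\ge0}$ and $\mathbb Z_{<0}\setminus X$ finite, the *charge* of $X$ is $|X\cap\mathbb Z_{\ge0}|-|\mathbb Z_{<0}\setminus X|$.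

The beta-sets are exactly the sets of charge $0$, and $B(\lambda)$ determines $\lambda$. Indeed, list such an $X$ as $x_1>x_2>\cdots$, and let $c$ be its charge. For large $N$, all integers below $-N$ lie in $X$, and exactly $c+N$ elements of $X$ are $\ge-N$. Hence $x_{c+N+1}=-N-1$, that is, $x_i=c-i$ for large $i$. The sequence $x_i+i$ is weakly decreasing with eventual value $c$, so it is a partition if and only if $c=0$.

*Running example.* $\lambda=(3,1,1)$ has $B=\{2,-1,-2,-4,-5,-6,\dots\}$. The complement is $\{-3,0,1,3,4,\dots\}$.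

**(a) Cells are pairs (empty position, bead above it).** We claim that $\mathbb Z\setminus B=\{j-1-\lambda'_j:j\ge1\}$ (Macdonald, *Symmetric Functions and Hall Polynomials*, I (1.7)), and that
$$(i,j)\longmapsto(y,y')=(j-1-\lambda'_j,\ \lambda_i-i)$$
is a bijection from the cells of $\lambda$ to the pairs $y<y'$ with $y\notin B$, $y'\in B$, under which
$$h=y'-y,\qquad l=|B\cap(y,y')|,\qquad a=|(y,y')\setminus B| .$$

For all $i,j\ge1$, with $y,y'$ given by the same formulas,
$$y'-y=(\lambda_i-j)+(\lambda_j'-i)+1 .$$
If $(i,j)\in\lambda$, both brackets are $\ge0$ and $y'-y=h>0$. If $(i,j)\notin\lambda$, both brackets are $\le-1$ and $y'-y<0$. So the numbers $j-1-\lambda_j'$ never lie in $B$. They fill the complement: choose $N$ at least the number of rows and $M$ at least the number of columns. The $N$ numbers $\lambda_i-i$ ($i\le N$) and the $M$ numbers $j-1-\lambda'_j$ ($j\le M$) are pairwise distinct and lie in $[-N,M-1]$, which has $N+M$ elements. So they fill it. For $i>N$ the numbers $\lambda_i-i=-i$ are $<-N$, and for $j>M$ the numbers $j-1$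 are $\ge M$. This proves the first claim. Since both sequences are strictly monotone, pairs $(i,j)$ correspond bijectively to pairs $(y,y')\in(\mathbb Z\setminus B)\times B$, and cells correspond to $y<y'$.

Finally, the bead $\lambda_{i'}-i'$ is $>y$ if and only if $(i',j)\in\lambda$, that is, $i'\le\lambda_j'$, and it is $<y'$ if and only if $i'>i$. So $|B\cap(y,y')|=\lambda'_j-i=l$, and the number of non-beads in $(y,y')$ is $h-1-l=a$.

In the running example the pairs are $(-3,2),(-3,-1),(-3,-2),(0,2),(1,2)$, with differences $5,2,1,2,1$: the five hook-lengths.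

**(b) Removing a border strip is moving one bead.** For $d\ge1$, the partitions $\nu$ obtained from $\lambda$ by removing a border strip of length $d$ are exactly those with
$$B(\nu)=(B\setminus\{y'\})\cup\{y'-d\},\qquad y'\in B,\ y'-d\notin B .$$

Let $\nu\subset\lambda$ with the nonempty rows of $\lambda/\nu$ being exactly $i,\dots,j$ (connectedness forces consecutive rows). Rows $k$ and $k+1$ of $\lambda/\nu$ share the columns $\nu_k+1,\dots,\lambda_{k+1}$. Connectedness says that there is at least one such column for each $i\le k<j$, and absence of $2\times2$ squares says that there is at most one. So $\lambda/\nu$ is a border strip if and only if $\nu_k=\lambda_{k+1}-1$ for $i\le k<j$. Then $\nu_k-k=\lambda_{k+1}-(k+1)$ for $i\le k<j$, so $B(\nu)$ arises from $B$ by replacing $\lambda_i-i$ with $\nu_j-j$. Summing $\lambda_k-\nu_k$ over $k$ gives $d=(\lambda_i-i)-(\nu_j-j)$. Moreover $\nu_j-j$ lies strictly between $\lambda_{j+1}-(j+1)=\nu_{j+1}-(j+1)$ and $\lambda_j-j$, so it is not in $B$.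

Conversely, let $y'=\lambda_i-i$ and $y'-d\notin B$, and let $j\ge i$ be maximal with $\lambda_j-j>y'-d$. The set $(B\setminus\{y'\})\cup\{y'-d\}$ has charge $0$, so it is $B(\nu)$ for some $\nu$. Sorting it gives $\nu_k=\lambda_{k+1}-1<\lambda_k$ for $i\le k<j$, then $\nu_j-j=y'-d<\lambda_j-j$, and $\nu_k=\lambda_k$ otherwise. By the criterion just proved, $\lambda/\nu$ is a border strip, and its length is $d$.

For $d=1$ the removed cell lies in row $i$ and column $\lambda_i$. Call (column $-$ row) mod $r$ the *residue* of a cell. The removed cell has residue $y'\bmod r$. Thus adding a cell of residue $i$ (an *$i$-cell*) replaces a bead $y$ by $y+1\notin B$, where $y+1\equiv i\pmod r$.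

**(c) Cores are charge vectors.** For $0\le c<r$ let $B_c=\{k:c+rk\in B\}$ (the *runner* $c$), with charge $n_c$. Since $c+rk\ge0$ if and only if $k\ge0$, the charge of $B$ is $\sum_cn_c$, which is $0$. Removing a ribbon of length $r$ is a move $y'\to y'-r$, which replaces $k$ by $k-1$ on one runner and so keeps $(n_0,\dots,n_{r-1})$. By (a), some hook-length is divisible by $r$ if and only if some $B_c$ contains $k'$ but misses some $k<k'$. So $\lambda$ is an $r$-core if and only if $B_c=\{k<n_c\}$ for all $c$, and this is also the condition that no move $y'\to y'-r$ is possible. Hence $\mathrm{core}_r(\lambda)$ is the unique core with the same charges as $\lambda$, whatever the order of removals. Every integer vector with $\sum n_c=0$ is the charge vector of a core.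

For $(3,1,1)$ and $r=3$: runner $0$ is $\{k<-1\}$, runner $1$ is $\{k<0\}$, runner $2$ is $\{k<1\}$, so the charges are $(-1,0,1)$.

**(d) Counting ribbons.** By (a), cells with $r\mid h$ correspond to pairs $y<y'$, $y\equiv y'\pmod r$, $y\notin B$, $y'\in B$. A move $y'\to y'-r$ exchanges two adjacent entries (empty, bead) of one runner, so it lowers the number of such pairs by exactly one. For a core there are none. Hence
$$n:=\frac{|\lambda|-|\mathrm{core}_r(\lambda)|}{r}=\#\{s\in\lambda:\ r\mid h(s)\}. \tag{1.1}$$

### Proof of Proposition 1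

Let $y_c=c+r(n_c-1)$ be the top bead of runner $c$ of $B(\omega)$. By (b), (c) and (1.1), a partition $\lambda$ as in the proposition is one ribbon above $\omega$, so $B(\lambda)$ arises from $B(\omega)$ by one move $y\to y+r$ into an empty position. Since the runners of $\omega$ are filled from below, only $y=y_c$ is possible. This gives $r$ partitions. By (1.1), $\lambda$ has exactly one cell with $r\mid h$. It is the pair $(y_c,y_c+r)$, with hook-length $r$.

Its leg is the number of beads in the open interval $(y_c,y_c+r)$. For each $d\ne c$ this interval contains exactly one position on runner $d$, namely the lowest position of that runner above $y_c$. It is a bead if and only if it is $\le y_d$, that is, if and only if $y_d>y_c$. So $l=\#\{d:y_d>y_c\}$. The numbers $y_0,\dots,y_{r-1}$ are distinct, so $l$ takes each of the values $0,\dots,r-1$ once. $\square$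

What changes when we add $n\ge2$ ribbons? Now there are $n$ cells with $r\mid h$, and the arms and legs of one depend on where the other ribbons went. We next say which weighted count we want to control.

## 2. Elliptic weights and three theorems

Let $p\in\mathbb C$, $|p|<1$, $(z;p)_\infty=\prod_{k\ge0}(1-zp^k)$, and for $z\ne0$
$$\theta(z)=\theta(z;p):=(z;p)_\infty\,(p/z;p)_\infty .$$
For example $\theta(z;0)=1-z$. Put $p^{\mathbb Z}=\{p^k:k\in\mathbb Z\}$ if $p\ne0$ and $p^{\mathbb Z}=\{1\}$ if $p=0$. The zeros of $\theta$ are exactly the points of $p^{\mathbb Z}$, all simple, as one reads off the product. Writing $\theta(z)=(1-z)(pz;p)_\infty(p/z;p)_\infty$ one sees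
$$\theta(1/z)=-z^{-1}\theta(z),\qquad \theta(pz)=(pz;p)_\infty(1/z;p)_\infty=\theta(1/z)=-z^{-1}\theta(z)\quad(p\ne0). \tag{2.1}$$

Let $u\in\mathbb C^*$, and let $q,t\in\mathbb C^*$ be *generic*: $q^it^j\notin p^{\mathbb Z}$ for all $(i,j)\in\mathbb Z^2\setminus\{0\}$. For an $r$-core $\omega$ define the formal power series in $T$
$$f_{\omega;r}(u;q,t,T;p)=\sum_{\substack{\lambda\in\mathscr P\\ \mathrm{core}_r(\lambda)=\omega}}T^{(|\lambda|-|\omega|)/r}\prod_{\substack{s\in\lambda\\ r\mid h(s)}}\frac{\theta(uq^{a(s)+1}t^{l(s)})\,\theta(u^{-1}q^{a(s)}t^{l(s)+1})}{\theta(q^{a(s)+1}t^{l(s)})\,\theta(q^{a(s)}t^{l(s)+1})} .$$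
The question, posed by Adam Walsh and S. Ole Warnaar in "Modular Nekrasov-Okounkov formulas", arXiv:1902.03386 (2019), is to prove or disprove that $f_{\omega;r}$ is independent of $\omega$. It is.

We compress the notation. Put $v=q/t$, $w_s=q^{a(s)+1}t^{l(s)}$ and
$$G(w)=\frac{\theta(uw)\,\theta(u^{-1}w/v)}{\theta(w)\,\theta(w/v)} . \tag{2.2}$$
Since $w_s/v=q^{a(s)}t^{l(s)+1}$, the factor of $s$ is $G(w_s)$. With $\mathscr P_{\omega,n}=\{\lambda:\mathrm{core}_r(\lambda)=\omega,\ |\lambda|=|\omega|+rn\}$, the coefficient of $T^n$ is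
$$\sum_{\lambda\in\mathscr P_{\omega,n}}\ \prod_{s\in\lambda,\ r\mid h(s)}G(w_s), \tag{2.3}$$
and by (1.1) each product has $n$ factors.

**Theorem A.** For all $r\ge1$, $f_{\omega;r}$ is independent of the $r$-core $\omega$.

*Refinement:* let $r\ge2$, let $i\in\mathbb Z/r$, and let $\mu$ be a partition without removable cells of residue $i$. Let $A$ be its set of addable cells of residue $i$, and $m=|A|$. Then for $0\le k\le m$,
$$\sum_{S\subseteq A,\ |S|=k}\ \prod_{s\in\mu\cup S,\ r\mid h(s)}G(w_s)=\sum_{S\subseteq A,\ |S|=m-k}\ \prod_{s\in\mu\cup S,\ r\mid h(s)}G(w_s).$$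

**Theorem B.** For every $r$-core $\omega$,
$$f_{\omega;r}(u;q,t,T;p)=\prod_{j=0}^{r-1}f_{\varnothing;1}\big(u;\,q^{r-j}t^{\,j},\,q^{r-1-j}t^{\,j+1},\,T;p\big).$$

**Theorem C.** Let $u_1,u_2\in\mathbb C^*$, and let $f^{(u_1,u_2)}_{\omega;r}$ be defined with numerators $\theta(u_1q^{a+1}t^l)\,\theta(u_2q^at^{l+1})$ instead. Then $f^{(u_1,u_2)}_{\omega;r}$ is independent of $\omega$ for all $r$ if and only if $u_1u_2=1$. If $u_1u_2\ne1$, independence already fails for $r=3$, $n=2$, $\omega=\varnothing$ versus $\omega=(1)$.

For $r=1$ the only core is $\varnothing$, and Theorems A and B say nothing. From now on $r\ge2$.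

The coefficient of $T^0$ is $1$. By Proposition 1 the coefficient of $T^1$ is $\sum_{l=0}^{r-1}G(q^{r-l}t^l)$ for every $\omega$. This holds for any function $G$ whatever: theta functions play no role, because the *data* (the multiset of the $w_s$) of the partitions in $\mathscr P_{\omega,1}$ are the same for all $\omega$.

## 3. Two ribbons at $r=3$: hook data do not match

The proof for $n=1$ suggests looking, in general, for a bijection $\mathscr P_{\omega,n}\to\mathscr P_{\omega',n}$ that preserves the multiset $\{w_s:r\mid h(s)\}$. Let us test $r=3$, $n=2$, $\omega=\varnothing$ and $\omega'=(1)$.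

By (1.1), $\mathscr P_{\varnothing,2}$ is the set of partitions of $6$ with exactly two hook-lengths divisible by $3$, and $\mathscr P_{(1),2}$ is the set of partitions of $7$ with exactly two such hook-lengths (then the core has size $1$). Of the $11$ partitions of $6$, only $(4,2)$, with hooks $5\,4\,2\,1/2\,1$, and its conjugate drop out. Of the $15$ partitions of $7$, six drop out: $(6,1)$, $(5,1,1)$, $(3,3,1)$, with hooks $7\,5\,4\,3\,2\,1/1$, $\;7\,4\,3\,2\,1/2/1$, $\;5\,3\,2/4\,2\,1/1$, and their conjugates. Nine remain on each side.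

| $\mathscr P_{\varnothing,2}$ | hooks | data | $\mathscr P_{(1),2}$ | hooks | data |
|---|---|---|---|---|---|
| $(6)$ | 6 5 4 3 2 1 | $q^6,\ q^3$ | $(7)$ | 7 6 5 4 3 2 1 | $q^6,\ q^3$ |
| $(5,1)$ | 6 4 3 2 1 / 1 | $q^5t,\ q^3$ | $(5,2)$ | 6 5 3 2 1 / 2 1 | $q^5t,\ q^3$ |
| $(3,3)$ | 4 3 2 / 3 2 1 | $q^2t,\ q^3$ | $(4,3)$ | 5 4 3 1 / 3 2 1 | $q^2t,\ q^3$ |
| $(2,2,2)$ | 4 3 / 3 2 / 2 1 | $qt^2,\ q^2t$ | $(2,2,2,1)$ | 5 3 / 4 2 / 3 1 / 1 | $qt^2,\ q^2t$ |
| $(2,1^4)$ | 6 1 / 4 / 3 / 2 / 1 | $q^2t^4,\ qt^2$ | $(2,2,1^3)$ | 6 2 / 5 1 / 3 / 2 / 1 | $q^2t^4,\ qt^2$ |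
| $(1^6)$ | 6 / 5 / 4 / 3 / 2 / 1 | $qt^5,\ qt^2$ | $(1^7)$ | 7 / 6 / 5 / 4 / 3 / 2 / 1 | $qt^5,\ qt^2$ |
| $(3,1^3)$ | 6 2 1 / 3 / 2 / 1 | $q^3t^3,\ qt^2$ | $(3,2,1,1)$ | 6 3 1 / 4 1 / 2 / 1 | $q^3t^3,\ q^2t$ |
| $(3,2,1)$ | 5 3 1 / 3 1 / 1 | $q^2t,\ q^2t$ | $(4,1^3)$ | 7 3 2 1 / 3 / 2 / 1 | $q^3,\ qt^2$ |
| $(4,1,1)$ | 6 3 2 1 / 2 / 1 | $q^4t^2,\ q^3$ | $(4,2,1)$ | 6 4 2 1 / 3 1 / 1 | $q^4t^2,\ q^2t$ |

The first six rows match. The last three do not: the data $\{q^2t,q^2t\}$ on the left occur nowhere on the right. So no data-preserving bijection exists, and the equality of the two coefficients of $T^2$ is equivalent to the genuine identity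
$$\begin{aligned}&G(qt^2)G(q^3t^3)+G(q^2t)^2+G(q^3)G(q^4t^2)\\&\qquad=G(q^2t)G(q^3t^3)+G(qt^2)G(q^3)+G(q^2t)G(q^4t^2),\end{aligned}\tag{3.1}$$
which is false for arbitrary functions $G$. Theta functions must enter here.

The table also shows how the failure is organized. In the first six rows the right partition is the left one plus its only addable cell of residue $0$. In the last three rows, the left partitions are $(3,1,1)$ plus *one* of its three addable $0$-cells, and the right partitions are $(3,1,1)$ plus *two* of them. So we should compare, for a fixed $\mu$ with $m$ addable $i$-cells, the sums over $k$-subsets and over $(m-k)$-subsets. This is the refinement in Theorem A. The remaining work has three parts: show that the problem reduces to such comparisons (Sections 4 and 7), compute how the data depend on the subset (Section 5), and prove the resulting identity (Section 6).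

## 4. Reflections of beta-sets

**What this section does.** It connects any core to $\varnothing$ by steps that complement subsets of addable $i$-cells.

Fix $i\in\mathbb Z/r$. Partition the integers congruent to $i-1$ or $i$ modulo $r$ into disjoint pairs $(y,y+1)$ with $y\equiv i-1$ (here $r\ge2$ is used). Relative to $B$ a pair is in one of four states:

- $0$: neither $y$ nor $y+1$ in $B$;
- $2$: both in $B$;
- $\mathsf A$: $y\in B$, $y+1\notin B$, so by (b) the pair gives an addable $i$-cell;
- $\mathsf R$: $y\notin B$, $y+1\in B$, so it gives a removable $i$-cell.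

Let $s_i$ interchange $y$ and $y+1$ in each pair. Far down all pairs are in state $2$ and far up in state $0$, so only finitely many states change. The charge is preserved: the only pair not on one side of $0$ is possibly $(-1,0)$, and its contribution $[0\in B]-[-1\notin B]=[0\in B]+[-1\in B]-1$ is symmetric. So $s_i$ is an involution on $\mathscr P$, exchanging $\mathsf A\leftrightarrow\mathsf R$ and fixing the states $0,2$.

*Example.* For $r=3$, $i=0$ the pairs are $\dots,(-4,-3),(-1,0),(2,3),\dots$ The empty partition has one $\mathsf A$, at $(-1,0)$, so $s_0\varnothing=(1)$. For $(3,2,1)$, $B=\{2,0,-2,-4,-5,\dots\}$ and the three displayed pairs have states $\mathsf A,\mathsf R,\mathsf A$. Swapping gives $\{3,-1,-2,-3,-5,\dots\}$, so $s_0(3,2,1)=(4,1,1,1)$. By the table, the data change from $\{q^2t,q^2t\}$ to $\{q^3,qt^2\}$.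

**Step 1: $s_i$ maps $\mathscr P_{\omega,n}$ bijectively onto $\mathscr P_{s_i\omega,n}$.** The permutation of $\mathbb Z$ underlying $s_i$ commutes with translation by $r$. So $s_i$ carries moves $y'\to y'-r$ to such moves, and positions where no move is possible (cores) to such positions. Hence $\mathrm{core}_r(s_i\lambda)=s_i\,\mathrm{core}_r(\lambda)$, and the number $n$ of moves needed to reach the core is preserved. Since $s_i$ is an involution, it is a bijection $\mathscr P_{\omega,n}\to\mathscr P_{s_i\omega,n}$.

**Step 2: reflections connect every core to $\varnothing$.** Let $\omega\ne\varnothing$ be a core. It has a removable cell, of residue $i$ say. Fixing an integer representative of $i$, we have $\{\kappa:i-1+r\kappa\in B\}=\{\kappa<c\}$ and $\{\kappa:i+r\kappa\in B\}=\{\kappa<c'\}$ for some $c,c'$, since the runners of a core are filled from below. A state $\mathsf R$ occurs, so some $\kappa$ satisfies $c\le\kappa<c'$. Thus $c<c'$, and no $\kappa$ satisfies $c'\le\kappa<c$, so no state $\mathsf A$ occurs. Therefore $s_i$ only removes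 cells from $\omega$: $s_i\omega$ is a core with $|s_i\omega|<|\omega|$. By induction on $|\omega|$, Theorem A follows once we know
$$f_{\omega;r}=f_{s_i\omega;r}\qquad\text{for all cores }\omega\text{ and all }i. \tag{4.1}$$

## 5. Toggling addable cells of one residue

**What this section does.** It computes the data of $\mu\cup S$ as a function of $S$.

**The monomials $z_y$.** To read $w_s$ off the bead picture, define $z_y$ for $y\in\mathbb Z$ by $z_y=t^y$ for $y\ll0$ and
$$z_{y+1}=q\,z_y\ \text{ if }y\notin B,\qquad z_{y+1}=t\,z_y\ \text{ if }y\in B .$$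
If $s$ corresponds to $(y,y')$ as in (a), then $[y,y')$ contains $a+1$ non-beads ($y$ itself and $a$ others) and $l$ beads. Hence
$$w_s=q^{a+1}t^l=z_{y'}/z_y. \tag{5.1}$$
For $(3,1,1)$: $z_{-4},z_{-3},\dots,z_2=t^{-4},\,t^{-3},\,qt^{-3},\,qt^{-2},\,qt^{-1},\,q^2t^{-1},\,q^3t^{-1}$. The cell $(1,1)$ is the pair $(-3,2)$, and $z_2/z_{-3}=q^3t^2$, in agreement with $a=l=2$.

Now let $\mu$ have no removable $i$-cell, and let $A$ be its set of addable $i$-cells. For $\alpha\in A$ let $(y_\alpha,y_\alpha+1)$ be its pair, in state $\mathsf A$ in $B(\mu)$. For $S\subseteq A$, the set $B(\mu\cup S)$ arises from $B(\mu)$ by changing the pairs of $S$ to state $\mathsf R$: a bead moving from $y_\alpha$ to $y_\alpha+1$ keeps its rank among the beads, so it adds a cell in its own row and does not affect the other pairs.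

In both states $\mathsf A$ and $\mathsf R$ we have $z_{y+2}=qt\,z_y$. So toggling a pair changes only $z_{y+1}$, and all $z_x$ with $x\not\equiv i\pmod r$ are independent of $S$. Put $x_\alpha=z_{y_\alpha}$.

**Lemma 2.** There is a multiset $M_\mu$ of monomials, independent of $S$, such that the multiset $\{w_s:s\in\mu\cup S,\ r\mid h(s)\}$ equals
$$M_\mu\ \sqcup\ \{x_\beta/x_\alpha:\alpha\in S,\ \beta\in A\setminus S,\ y_\alpha<y_\beta\}\ \sqcup\ \{v\,x_\alpha/x_\beta:\alpha\in S,\ \beta\in A\setminus S,\ y_\alpha>y_\beta\}.$$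

*Proof.* By (5.1) and (d) we must collect $z_{y'}/z_y$ over $y<y'$, $y\equiv y'\pmod r$, $y\notin B$, $y'\in B$, where $B=B(\mu\cup S)$. On runners of residue other than $i-1,i$ neither the beads nor the $z$'s depend on $S$. The runners of residue $i-1$ and $i$ contribute, for each $y<y'$ with $y\equiv y'\equiv i-1$:

- first type: $z_{y'}/z_y$, if $y\notin B$ and $y'\in B$;
- second type: $z_{y'+1}/z_{y+1}$, if $y+1\notin B$ and $y'+1\in B$.

Write $z=z_y$ and $z'=z_{y'}$, which do not depend on $S$. Then $z_{y+1}=qz$ in states $0,\mathsf R$ and $z_{y+1}=tz$ in states $2,\mathsf A$. The first type requires the lower pair in state $0$ or $\mathsf R$ and the upper in state $2$ or $\mathsf A$. The second type requires the lower in state $0$ or $\mathsf A$ and the upper in state $2$ or $\mathsf R$. So the contributions are: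

| (state at $y$, state at $y'$) | contribution |
|---|---|
| $(2,\cdot)$, $(\cdot,0)$, $(\mathsf A,\mathsf A)$, $(\mathsf R,\mathsf R)$ | none |
| $(0,2)$ | $z'/z$ and $tz'/(qz)$ |
| $(0,\mathsf A)$ | $z'/z$ (first type) |
| $(0,\mathsf R)$ | $qz'/(qz)=z'/z$ (second type) |
| $(\mathsf A,2)$ | $tz'/(tz)=z'/z$ (second type) |
| $(\mathsf R,2)$ | $z'/z$ (first type) |
| $(\mathsf A,\mathsf R)$ | $qz'/(tz)=v\,z'/z$ (second type) |
| $(\mathsf R,\mathsf A)$ | $z'/z$ (first type) |

Pairs outside $A$ are in state $0$ or $2$ for every $S$. The rows $(0,\mathsf A),(0,\mathsf R)$ agree, and so do $(\mathsf A,2),(\mathsf R,2)$. So the contribution depends on $S$ only if both pairs belong to $A$. It is then empty if both or neither are in $S$. If the lower pair $\alpha$ is in $S$ and the upper pair $\beta$ is not (states $(\mathsf R,\mathsf A)$), it is $x_\beta/x_\alpha$ with $y_\alpha<y_\beta$. If the upper pair $\alpha$ is in $S$ and the lower pair $\beta$ is not (states $(\mathsf A,\mathsf R)$), it is $v\,x_\alpha/x_\beta$ with $y_\alpha>y_\beta$. $\square$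

*Check.* For $\mu=(3,1,1)$, $r=3$, $i=0$: $y_1,y_2,y_3=-4,-1,2$, $x_2/x_1=qt^2$, $x_3/x_2=q^2t$, $x_3/x_1=q^3t^3$, and $M_\mu=\varnothing$ since $\mu$ is a core. For $S=\{1\}$ Lemma 2 gives $\{qt^2,q^3t^3\}$, the data of $(3,1^3)$. For $S=\{2\}$ it gives $x_3/x_2=q^2t$ and $v\,x_2/x_1=q^2t$, the data of $(3,2,1)$.

**The order of the positions disappears.** Lemma 2 treats $\beta$ above $\alpha$ and $\beta$ below $\alpha$ differently. The function $G$ does not. Applying the first identity of (2.1) to $\theta(w/(uv))$ and $\theta(w/v)$ gives $\theta(w/(uv))=-\frac{w}{uv}\theta(uv/w)$ and $\theta(w/v)=-\frac wv\theta(v/w)$, so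
$$G(w)=u^{-1}\,\frac{\theta(uw)\,\theta(uv/w)}{\theta(w)\,\theta(v/w)},\qquad\text{hence}\qquad G(v/w)=G(w). \tag{5.2}$$
This is where the numerator parameters $u$ and $u^{-1}$ being reciprocal is used. Thus $G(v\,x_\alpha/x_\beta)=G(x_\beta/x_\alpha)$, and with $C_\mu=\prod_{w\in M_\mu}G(w)$,
$$\prod_{s\in\mu\cup S,\ r\mid h(s)}G(w_s)=C_\mu\prod_{\alpha\in S,\ \beta\in A\setminus S}G(x_\beta/x_\alpha). \tag{5.3}$$
Summing over all $S$ of a given size now gives a *symmetric* function of the $x_\alpha$. We may forget that the $x_\alpha$ are monomials in $q,t$ and treat them as free variables.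

## 6. A symmetric theta function identity

**Lemma 3.** For variables $x_1,\dots,x_m$ and $0\le k\le m$ let
$$\Phi_k(x)=\sum_{S\subseteq[m],\ |S|=k}\ \prod_{\alpha\in S,\ \beta\notin S}G(x_\beta/x_\alpha).$$
Then $\Phi_k=\Phi_{m-k}$ as meromorphic functions of $x,u,v$.

For $m=1$ both sides are $1$, and for $m=2$, $k=1$ the claim is empty. The case $m=3$, $k=1$ contains (3.1). The plan is the usual one for elliptic functions: show that the difference is periodic in each variable and has no poles, hence is constant, and then find the constant. Freeing the variables pays off at the poles: the residues are again sums $\Phi$, in two variables fewer.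

*Proof.* First let $p\ne0$. It suffices to treat a fixed $u\in\mathbb C^*$ and a fixed $v$ with $v^k\notin p^{\mathbb Z}$ for all $k\ge1$. Such $v$ are dense, and after clearing denominators the identity is between holomorphic functions of $(x,u,v)$. We use induction on $m$. If $k\in\{0,m\}$, both sides are $1$ (empty products), so $m\le1$ is done. Let $m\ge2$, $1\le k\le m-1$, and $D=\Phi_k-\Phi_{m-k}$.

**Step 1: periodicity.** By (2.1), under $w\to pw$ the numerator of $G(w)$ is multiplied by $(uw)^{-1}\cdot uv/w=vw^{-2}$, and the denominator by $w^{-1}\cdot v/w=vw^{-2}$. So $G(pw)=G(w)$, and $D$ is invariant under $x_j\to px_j$ for each $j$.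

**Step 2: locating the possible poles in $x_1$.** Fix $x_2,\dots,x_m$ with $x_c/x_d\notin v^{\mathbb Z}p^{\mathbb Z}$ for $c\ne d$, and view $D$ as a function of $x_1\in\mathbb C^*$. The function $G$ has at most simple poles, located in $p^{\mathbb Z}\sqcup vp^{\mathbb Z}$. From $G(x_1/x_j)$ and $G(x_j/x_1)$ we get possible poles only at
$$x_1\in x_jp^{\mathbb Z},\qquad x_1\in vx_jp^{\mathbb Z},\qquad x_1\in v^{-1}x_jp^{\mathbb Z}\qquad(j\ge2).$$
These sets are pairwise disjoint, for the same $j$ because $v,v^2\notin p^{\mathbb Z}$, for different $j$ by the choice of $x_2,\dots,x_m$. Factors without $x_1$ are regular by the same choice. Each term of $\Phi_k$ contains at most one factor involving both $x_1$ and $x_j$. So all poles are at most simple, and near a point of a set attached to $j$, every factor not involving both $x_1$ and $x_j$ is regular. By periodicity it suffices to examine $x_1=x_j$, $x_1=vx_j$ and $x_1=v^{-1}x_j$.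

**Step 3: no pole at $x_1=x_j$, by pairing terms.** The singular terms have exactly one of $1,j$ in $S$. They come in couples $S\ni1$, $S\not\ni j$, and $S'=(S\setminus\{1\})\cup\{j\}$. The two terms are $G(x_j/x_1)\,Q$ and $G(x_1/x_j)\,Q'$, where $Q'$ is $Q$ with $x_1$ and $x_j$ exchanged. Since $Q$ is regular near $x_1=x_j$, we have $Q=Q'$ there. If $G(w)=\gamma/(w-1)+O(1)$ near $w=1$, then $G(1/w)=\gamma w/(1-w)+O(1)=-\gamma/(w-1)+O(1)$. So the residues of the two terms cancel, and $\Phi_k$ and likewise $\Phi_{m-k}$ are regular at $x_1=x_j$.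

**Step 4: no pole at $x_1=v^{\pm1}x_j$, by induction.** Put $(e,e')=(j,1)$ if $x_1=vx_j$ and $(e,e')=(1,j)$ if $x_1=v^{-1}x_j$, so that the point is given by $x_{e'}=vx_e$ in both cases. Terms with $e\in S$, $e'\notin S$ are singular through $G(x_{e'}/x_e)$. Terms with $e'\in S$, $e\notin S$ contain $G(x_e/x_{e'})$, whose argument tends to $1/v$, and $G$ is regular there because $v,v^2\notin p^{\mathbb Z}$. So only the former matter. Write
$$S=\{e\}\sqcup S',\qquad [m]\setminus S=\{e'\}\sqcup S'',$$
and let $x''$ be the $m-2$ variables other than $x_e,x_{e'}$. At the point, (5.2) gives, for $\alpha\in S'$,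
$$G(x_{e'}/x_\alpha)=G(vx_e/x_\alpha)=G(x_\alpha/x_e).$$
So the product of all factors other than $G(x_{e'}/x_e)$ is
$$\prod_{\beta\in S''}G(x_\beta/x_e)\prod_{\alpha\in S'}G(x_\alpha/x_e)\prod_{\alpha\in S',\beta\in S''}G(x_\beta/x_\alpha)=\prod_{c\ne e,e'}G(x_c/x_e)\cdot\prod_{\alpha\in S',\beta\in S''}G(x_\beta/x_\alpha).$$
The first product no longer depends on $S$. With $\rho$ the residue of $G(x_{e'}/x_e)$ in $x_1$, the residue of $\Phi_k$ is
$$\rho\prod_{c\ne e,e'}G(x_c/x_e)\cdot\Phi_{k-1}(x''),$$
and that of $\Phi_{m-k}$ is the same with $\Phi_{m-k-1}(x'')$. Since $m-k-1=(m-2)-(k-1)$, the induction hypothesis for $m-2$ variables says that the two agree. So $D$ has no pole here.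

**Step 5: $D$ is constant.** For the chosen $x_2,\dots,x_m$, $D$ is holomorphic in $x_1\in\mathbb C^*$ and invariant under $x_1\to px_1$. It is bounded on a closed fundamental annulus, so bounded on $\mathbb C^*$. Its singularity at $0$ is removable, and Liouville's theorem makes it constant in $x_1$. The allowed $(x_2,\dots,x_m)$ are dense, so $\partial D/\partial x_1=0$ as a meromorphic function on $(\mathbb C^*)^m$. Since $D$ is symmetric in the $x_j$, it is a constant.

**Step 6: the constant is $0$.** Passing to complements of subsets,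
$$\Phi_k(x_1^{-1},\dots,x_m^{-1})=\sum_{|S|=k}\ \prod_{\alpha\in S,\ \beta\notin S}G(x_\alpha/x_\beta)=\Phi_{m-k}(x).$$
So $D(x^{-1})=-D(x)$. As $D$ is constant, $D=0$.

**Step 7: the case $p=0$.** Take a point $(x,u,v)$ at which all $\theta(x_\beta/x_\alpha;0)$ and $\theta(x_\beta/(vx_\alpha);0)$, $\alpha\ne\beta$, are nonzero. Since $\theta(z;p)$ is continuous in $(z,p)$ for $z\ne0$, $|p|<1$, these quantities are nonzero at the same point for all small $p\ne0$. There the identity holds at $(x,u,v)$, and letting $p\to0$ gives it for $p=0$. $\square$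

**Specialization to the monomials of Section 5.** We must check that the point $x_\alpha=z_{y_\alpha}$, $v=q/t$ is not on the polar set. By (2.1) the denominators occurring in the $G(x_\beta/x_\alpha)$ are, up to nonzero factors, $\theta(x_\beta/x_\alpha)\,\theta(v\,x_\alpha/x_\beta)$ with $\alpha\ne\beta$. For $y_\alpha<y_\beta$ we have $x_\beta/x_\alpha=q^Pt^Q$ with $P,Q\ge0$, $P+Q=y_\beta-y_\alpha>0$. So the first factor is nonzero for generic $(q,t)$ (for either order of $\alpha,\beta$). If $y_\alpha<y_\beta$, then $v\,x_\alpha/x_\beta=q^{1-P}t^{-1-Q}$ with $-1-Q\ne0$. If $y_\alpha>y_\beta$, write $x_\alpha/x_\beta=q^Pt^Q$ with $P,Q\ge0$. Then $v\,x_\alpha/x_\beta=q^{1+P}t^{Q-1}$ with $1+P\ne0$. So no denominator vanishes for generic $(q,t)$, and Lemma 3 holds at these values.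

## 7. From subsets of cells to cores: proof of Theorem A

**Step 1: the refinement.** Sum (5.3) over $S\subseteq A$ with $|S|=k$ and with $|S|=m-k$. The sums are $C_\mu\Phi_k$ and $C_\mu\Phi_{m-k}$ at $x_\alpha=z_{y_\alpha}$, and Lemma 3 with the specialization remark says that they are equal.

**Step 2: cutting $\mathscr P_{\omega,n}$ into classes.** Fix $\omega,n,i$. Every $\lambda$ is uniquely $\mu\cup S$ with $\mu$ free of removable $i$-cells and $S\subseteq A_\mu$: remove all removable $i$-cells, which turns every $\mathsf R$ into $\mathsf A$ and leaves no $\mathsf R$; conversely $S$ has to be the set of $\mathsf R$-pairs of $\lambda$.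

If $\mu\cup S\in\mathscr P_{\omega,n}$ and $S_1\subseteq A_\mu$ with $|S_1|=|S|$, then $\mu\cup S_1\in\mathscr P_{\omega,n}$. Indeed the sizes agree. Adding an $i$-cell moves one bead from $y$ to $y+1\equiv i$. If $\tilde\imath\in\{0,\dots,r-1\}$ represents $i$, one bead leaves runner $\tilde\imath-1$ (runner $r-1$ if $\tilde\imath=0$) and one enters runner $\tilde\imath$, so the first charge drops by $1$ and the second rises by $1$. This shift depends only on $i$, so $\mu\cup S$ and $\mu\cup S_1$ have equal charges, and by (c) equal cores.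

Moreover $|S|=|\omega|+rn-|\mu|=:k_\mu$ is determined by $\mu$. Hence, with $\mu$ running over some set of partitions without removable $i$-cells,
$$\mathscr P_{\omega,n}=\bigsqcup_\mu\{\mu\cup S:\ S\subseteq A_\mu,\ |S|=k_\mu\}. \tag{7.1}$$

**Step 3: applying the reflection.** The involution $s_i$ toggles all pairs of $A_\mu$, so it sends $\mu\cup S$ to $\mu\cup(A_\mu\setminus S)$. By Step 1 of Section 4,
$$\mathscr P_{s_i\omega,n}=\bigsqcup_\mu\{\mu\cup S:\ S\subseteq A_\mu,\ |S|=|A_\mu|-k_\mu\} \tag{7.2}$$
with the same $\mu$'s. By the refinement, the sums (2.3) over (7.1) and (7.2) agree class by class. This is (4.1), and Step 2 of Section 4 gives $f_{\omega;r}=f_{\varnothing;r}$ for all $\omega$. $\blacksquare$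

## 8. Cores with far-apart charges: proof of Theorem B

Since the coefficient of $T^n$ does not depend on $\omega$, we may compute it with a core of our choice, even one that depends on $n$. We choose one whose runners interact as simply as possible.

**Step 1: the choice.** Fix $n\ge1$; the coefficient of $T^0$ is $1$ on both sides. Let $\omega$ be the core of charges $n_c=2n(r-1-2c)$, $0\le c<r$. These sum to $0$, their pairwise differences are at least $2n$ in absolute value, and $n_d>n_c$ if and only if $d<c$.

**Step 2: coordinates.** Partitions $\lambda$ with core $\omega$ correspond to $r$-tuples $(\lambda^{(0)},\dots,\lambda^{(r-1)})$ via $B_c=\{\lambda^{(c)}_k-k+n_c:k\ge1\}$. By (d), the cells of $\lambda$ with $r\mid h$ are the pairs $k<k'$, $k\notin B_c$, $k'\in B_c$, for $0\le c<r$. By (a) applied to $\lambda^{(c)}$, these are the cells of $\lambda^{(c)}$. In particular $n=\sum_c|\lambda^{(c)}|$. Let $a,l$ and $h=k'-k=a+l+1$ be the arm, leg and hook of the cell computed in $\lambda^{(c)}$.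

**Step 3: other runners are full or empty.** Since $|\lambda^{(c)}|\le n$, all $k<n_c-n$ lie in $B_c$ and all $k\ge n_c+n$ do not. So $[k,k']\subseteq[n_c-n,\,n_c+n-1]$ for each pair above. If $d<c$, then $n_d-n\ge n_c+n>k'$, so runner $d$ is completely full on $[k,k']$. If $d>c$, then $n_d+n\le n_c-n\le k$, so runner $d$ is completely empty on $[k,k']$.

**Step 4: the monomials.** Let $y=c+rk$ and $y'=c+rk'$. The interval $[y,y')$ contains exactly $h$ positions of each runner: indices $k,\dots,k'-1$ on runners $d\ge c$, and $k+1,\dots,k'$ on runners $d<c$, all in $[k,k']$. On runner $c$ there are $a+1$ non-beads and $l$ beads. The $c$ runners $d<c$ contribute $t^{ch}$ and the $r-1-c$ runners $d>c$ contribute $q^{(r-1-c)h}$. By (5.1) the cell has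
$$w=q^{a+1}t^l(q^{r-1-c}t^c)^{h}=(q^{r-c}t^c)^{a+1}(q^{r-1-c}t^{c+1})^{l}=q_c^{\,a+1}t_c^{\,l},$$
where $q_c=q^{r-c}t^c$ and $t_c=q^{r-1-c}t^{c+1}$.

**Step 5: summation.** We have $q_c/t_c=q/t=v$, so $G$ is the same function for $(q_c,t_c)$ as for $(q,t)$. The pair $(q_c,t_c)$ is generic, because the exponent matrix has determinant $(r-c)(c+1)-c(r-1-c)=r\ne0$. So the weight of $\lambda$ is the product over $c$ of the weights of $\lambda^{(c)}$ in $f_{\varnothing;1}(u;q_c,t_c,T;p)$, where every cell counts. Summing over all tuples with $\sum|\lambda^{(c)}|=n$ gives the coefficient of $T^n$ in $\prod_cf_{\varnothing;1}(u;q_c,t_c,T;p)$. $\blacksquare$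

For $n=1$ the formula gives $\sum_jG(q^{r-j}t^j)$, as in Section 2.

## 9. Why the numerator parameters must be reciprocal: proof of Theorem C

If $u_1u_2=1$, Theorem A applies. Conversely, suppose that for $r=3$ the coefficients of $T^2$ for $\omega=\varnothing$ and $\omega=(1)=s_0\varnothing$ agree for generic $(q,t)$. In this section
$$G(w)=\frac{\theta(u_1w)\,\theta(u_2w/v)}{\theta(w)\,\theta(w/v)} .$$
The symmetry (5.2) is no longer available. But Lemma 2 and the decompositions (7.1), (7.2) do not involve $G$, so they remain valid.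

**Step 1: the difference of the two coefficients.** The table of Section 3 already displays it. Here is the derivation from Lemma 2. Decompose $\mathscr P_{\varnothing,2}$ as in (7.1) with $i=0$, and let $m=|A_\mu|$, $k=k_\mu$.

- For any $\lambda$, the number of states $\mathsf A$ minus the number of states $\mathsf R$ is $\sum_\kappa([-1+3\kappa\in B]-[3\kappa\in B])$, the charge of $\{\kappa:-1+3\kappa\in B\}$ minus the charge of $\{\kappa:3\kappa\in B\}$. So it depends only on the core, and for $\varnothing$ it is $1$. For $\mu\cup S$ it is $(m-k)-k$. Hence $m=2k+1$.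
- By Lemma 2 and (1.1), $2\ge k(m-k)=k(k+1)$, so $k\in\{0,1\}$.
- If $k=0$, then $m=1$, and $S=\varnothing$ and $S=A_\mu$ have the same data $M_\mu$.
- If $k=1$, then $m=3$, $M_\mu=\varnothing$ and $|\mu|=6-1=5$. Taking $S=\varnothing$ in Lemma 2, $\mu$ has no hook divisible by $3$, so it is a $3$-core. Each of $(5),(4,1),(3,2)$ and their conjugates has a hook of length $3$, so $\mu=(3,1,1)$.
- This class does occur: $(3,1,1)$ has three addable and no removable $0$-cells, and $(3,2,1)$ lies in $\mathscr P_{\varnothing,2}$.

By the check after Lemma 2, with $e:=qt^2$ we have $x_2/x_1=e$, $x_3/x_2=q^2t=ve$, $x_3/x_1=ve^2$. Lemma 2 gives the weights: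

- $|S|=1$: $\{1\}$: $G(e)G(ve^2)$; $\{2\}$: $G(ve)G(ve)$; $\{3\}$: $G(v^2e^2)G(v^2e)$;
- $|S|=2$: $\{1,2\}$: $G(ve^2)G(ve)$; $\{1,3\}$: $G(e)G(v^2e)$; $\{2,3\}$: $G(ve)G(v^2e^2)$.

So the difference of the coefficients is
$$\begin{aligned}D={}&G(e)G(ve^2)+G(ve)^2+G(v^2e^2)G(v^2e)\\&-G(ve^2)G(ve)-G(e)G(v^2e)-G(ve)G(v^2e^2).\end{aligned}\tag{9.1}$$
The map $(q,t)\mapsto(e,v)=(qt^2,q/t)$ is onto $(\mathbb C^*)^2$. So our assumption says that $D\equiv0$ as a meromorphic function of $(e,v)$.

**Step 2: a relation between two values of $G$.** If $\theta(u_1)=\theta(u_2)=0$, then $u_1,u_2\in p^{\mathbb Z}$ and $u_1u_2\in p^{\mathbb Z}$ already. Otherwise we claim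
$$G(-1)=G(-v)\qquad\text{for generic }v. \tag{9.2}$$
The device is to let $e$ tend to a point where exactly one of the five values of $G$ in (9.1) has a pole; its coefficient must then vanish in the limit. Note that $-1\notin p^{\mathbb Z}$, since $|p|<1$, and that the poles of $G$ lie in $p^{\mathbb Z}\cup vp^{\mathbb Z}$.

- If $\theta(u_1)\ne0$, let $e\to-1/v$. The arguments $e,ve,v^2e,ve^2,v^2e^2$ tend to $-1/v,\,-1,\,-v,\,1/v,\,1$. For generic $v$ only $G(v^2e^2)$ has a pole; its numerator at $w=1$ is $\theta(u_1)\theta(u_2/v)\ne0$. It multiplies $G(v^2e)-G(ve)\to G(-v)-G(-1)$, which must be $0$.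
- If $\theta(u_2)\ne0$, let $e\to-1$. The arguments tend to $-1,\,-v,\,-v^2,\,v,\,v^2$. For generic $v$ only $G(ve^2)$ has a pole; its numerator at $w=v$ is $\theta(u_1v)\theta(u_2)\ne0$. It multiplies $G(e)-G(ve)\to G(-1)-G(-v)$, which must be $0$.

**Step 3: $u_1u_2\in p^{\mathbb Z}$.** Insert the definition of $G$ in (9.2). By (2.1), $\theta(-1/v)=v^{-1}\theta(-v)$, so (9.2) becomes
$$v\,\theta(-u_1)\,\theta(-u_2/v)=\theta(-u_1v)\,\theta(-u_2)\qquad\text{for all }v\in\mathbb C^*, \tag{9.3}$$
first for generic $v$, then for all $v$ by continuity. If exactly one of $\theta(-u_1),\theta(-u_2)$ vanished, one side of (9.3) would be identically $0$ and the other not. If both vanish, then $u_1,u_2\in-p^{\mathbb Z}$ and $u_1u_2\in p^{\mathbb Z}$. If neither vanishes, the zeros in $v$ are $-u_2p^{\mathbb Z}$ on the left and $-u_1^{-1}p^{\mathbb Z}$ on the right, and again $u_1u_2\in p^{\mathbb Z}$.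

**Step 4: from $p^{\mathbb Z}$ to $1$.** For $p=0$ Step 3 says $u_1u_2=1$. Let $p\ne0$, $u_1u_2=p^j$, and suppose $j\ne0$. Put $u=u_1$ and $\kappa=-j$. By (2.1), $\theta(p^jz)$ is a nonzero constant times $z^{-j}\theta(z)$. Applied to $\theta(u_2w/v)=\theta(p^jw/(uv))$, this gives
$$G(w)=C\,w^\kappa K(w),\qquad K(w)=\frac{\theta(uw)\,\theta(w/(uv))}{\theta(w)\,\theta(w/v)},\qquad K(pw)=K(w),$$
with $C\ne0$ independent of $w$; the periodicity of $K$ is Step 1 of the proof of Lemma 3.

*Case $u\in p^{\mathbb Z}$.* Let $u=p^s$. By (2.1), $\theta(uw)$ is a constant times $w^{-s}\theta(w)$, and $\theta(w/(uv))$ is a constant (in $w$) times $w^{s}\theta(w/v)$. So $K$ is a nonzero constant in $w$. In (9.1) the terms $(ve)^{2\kappa}$ and $e^\kappa(v^2e)^\kappa$ cancel, and $D$ is a nonzero factor independent of $e$ times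
$$e^{3\kappa}v^\kappa\big(1+v^{3\kappa}-v^\kappa-v^{2\kappa}\big)=e^{3\kappa}v^\kappa(1-v^\kappa)(1-v^{2\kappa})\not\equiv0,$$
a contradiction.

*Case $u\notin p^{\mathbb Z}$.* Split $D=D_2+D_3$ with $D_2=G(ve)^2-G(e)G(v^2e)$ and $D_3$ the other four terms, each the product of one value of $G$ at an argument linear in $e$ and one at an argument quadratic in $e$. Since $G(pw)=p^\kappa G(w)$, the substitution $e\to pe$ multiplies $D_2$ by $p^{2\kappa}$ and $D_3$ by $p^{\kappa}p^{2\kappa}=p^{3\kappa}$. From
$$D_2+D_3\equiv0,\qquad p^{2\kappa}D_2+p^{3\kappa}D_3\equiv0$$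
and $p^\kappa\ne1$ we get $D_2\equiv0$. The powers of $e$ and $v$ cancel, so this says
$$K(ve)^2=K(e)\,K(v^2e).$$
Let $e\to v$ with $v$ generic. Then $K(e)$ has a pole, since its numerator tends to $\theta(uv)\theta(1/u)\ne0$. Also $K(v^2e)\to K(v^3)\ne0$, while $K(ve)\to K(v^2)$ is finite. This is a contradiction.

Hence $j=0$, that is, $u_1u_2=1$. So if $u_1u_2\ne1$, the coefficients of $T^2$ for $r=3$ differ between $\omega=\varnothing$ and $\omega=(1)$. $\blacksquare$
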